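\title{The finite representation property fails for join and composition}

\begin{abstract}
A subsignature $S$ of the signature of relation algebras has the finite representation property (FRP) if every finite $S$-structure that is representable by binary relations is representable over a finite base set. We disprove the conjecture that the FRP fails exactly when $S$ contains composition together with negation or meet. The counterexample is a finite set of relations, closed under union, composition and converse and containing the empty, identity and full relations, whose reduct to join and composition has no representation over a finite base. We also prove that the FRP fails whenever $S$ contains composition and one of meet and negation, that it holds when $S$ omits composition, and that it holds for composition with any of the three constants. This settles all signatures except the eight that consist of composition, converse and constants.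
\end{abstract}

\section{Introduction}\label{sec:intro}

The signature of relation algebras is $\Sigma_{RA}=\{+,\cdot,-,0,1,1',\smile,;\}$: join, meet, negation, the constants $0$ and $1$, the identity constant, converse and composition. Its symbols name operations on binary relations. Fix a set $X$, the \emph{base}, and an equivalence relation $W$ on $X$, the \emph{unit}. For relations $R,T\subseteq W$ the operations are
\begin{gather*}
R+T=R\cup T,\qquad R\cdot T=R\cap T,\qquad -R=W\setminus R,\qquad 0=\emptyset,\qquad 1=W,\\
1'=\{(x,x):x\in X\},\qquad R^\smile=\{(y,x):(x,y)\in R\},\\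
R;T=\{(x,z):\text{there is $y$ with }(x,y)\in R\text{ and }(y,z)\in T\}.
\end{gather*}
Let $S\subseteq\Sigma_{RA}$. An \emph{$S$-algebra of relations} over $(X,W)$ is a set of subsets of $W$ that is closed under the operations in $S$ and contains the constants in $S$. A \emph{representation} of an $S$-structure $\mathcal A$ is an isomorphism of $\mathcal A$ onto an $S$-algebra of relations, and $R(S)$ is the class of $S$-structures that have a representation. A representation respects the symbols in $S$ and nothing else: if $1'\notin S$, for instance, a neutral element for $;$ need not be sent to the identity relation. The signature $S$ has the \emph{finite representation property} (FRP) if every finite member of $R(S)$ has a representation over a finite base.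

The FRP thus asks whether finitely many operation tables can force an infinite base. Composition is the only operation whose value at a pair $(x,z)$ depends on a third point, so without it one restricts a representation to finitely many points (Section~\ref{sec:nocomp}). Composition alone forces nothing either: a finite semigroup $\mathcal C$ is represented on the finite set $\mathcal C\cup\{\iota\}$, with $\iota$ an adjoined neutral element, by Cayley's map $c\mapsto\{(p,pc):p\in\mathcal C\cup\{\iota\}\}$. To force an infinite base, the witnesses demanded by composition must be forced to be new points. The order $<$ on $\mathbb Q$ equals its own square, so every related pair demands a midpoint. On a finite base the midpoints repeat and produce a loop, and the loop has to be forbidden. Meet and negation can forbid it, because they can state that two relations are disjoint. Join offers no such statement, and once meet and negation are dropped this example has a representation on three points (Example~\ref{ex:three}). This makes the following conjecture, taken from \cite{Semrl}, a natural guess.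

\medskip
\noindent\textbf{Conjecture.} \emph{The FRP fails for $S\subseteq\Sigma_{RA}$ if and only if $S\supseteq\{;,-\}$ or $S\supseteq\{;,\cdot\}$.}
\medskip

The ``if'' half is true. The ``only if'' half is false, already for $S=\{+,;\}$.

\begin{theorem}\label{thm:main}
There is a finite set $\mathcal A$ of binary relations on a countable set $X$, containing $\emptyset$, $1'$ and $W=X\times X$ and closed under $+$, $;$ and $\smile$, whose $\{+,;\}$-reduct has no representation over a finite base. Hence the FRP fails for every $S$ with $\{+,;\}\subseteq S\subseteq\{+,;,\smile,0,1,1'\}$.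
\end{theorem}

\begin{theorem}\label{thm:class}
Let $S\subseteq\Sigma_{RA}$.
\begin{itemize}
\item[(a)] If $;\in S$ and $S\cap\{+,\cdot,-\}\neq\emptyset$, then the FRP fails for $S$.
\item[(b)] If $;\notin S$, then the FRP holds for $S$.
\item[(c)] If $\{;\}\subseteq S\subseteq\{;,0,1,1'\}$, then the FRP holds for $S$.
\end{itemize}
\end{theorem}

The signatures not covered by Theorem~\ref{thm:class} are the eight with $\{;,\smile\}\subseteq S\subseteq\{;,\smile,0,1,1'\}$, which this paper does not decide. For every other $S$, and in particular for every $S$ without converse, the FRP fails if and only if $S$ contains $;$ and at least one of $+$, $\cdot$, $-$.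

The guess above overlooks one source of negative information. Join defines inclusion, so an injective map that preserves join must, for elements $\kappa\not\subseteq u$, provide a single pair that is related by $\kappa$ and not by $u$. The algebra $\mathcal A$ is built so that the absence of $u$ spreads from this pair to a whole region of the base, and so that two disjoint copies of the region embed into the region.

Section~\ref{sec:prelim} fixes notation and proves a lemma on finite transitive relations. Section~\ref{sec:point} treats meet and negation. Sections~\ref{sec:algebra} and~\ref{sec:nofinite} construct $\mathcal A$, prove Theorem~\ref{thm:main} and complete part (a) of Theorem~\ref{thm:class}. Section~\ref{sec:positive} proves parts (b) and (c).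

\section{Notation and terminal points}\label{sec:prelim}

We write $RT$ for $R;T$, $x\,R\,y$ for $(x,y)\in R$, $\mathrm{id}_K$ for the identity relation on $K$ and $K^2$ for $K\times K$. Composition is associative, distributes over unions on both sides (so it is monotone), and satisfies $(RT)^\smile=T^\smile R^\smile$. The empty base is allowed. This matters only for structures with at most one element; a reader who requires nonempty bases should add one point to the set $Y$ and one class to the set $\mathcal K$ in Section~\ref{sec:positive}.

Let $\mathcal A$ be a set of relations and $\varphi$ a map from $\mathcal A$ to relations on a set $Z$. We write $z\xrightarrow{c}w$ for $(z,w)\in\varphi(c)$. If $\varphi$ preserves composition, paths can be \emph{composed} and arrows can be \emph{factored}: $z\xrightarrow{cd}z'$ holds if and only if $z\xrightarrow{c}w\xrightarrow{d}z'$ for some $w$. If $\varphi$ preserves join, then $z\xrightarrow{c+d}w$ holds if and only if $z\xrightarrow{c}w$ or $z\xrightarrow{d}w$, and $c\subseteq d$ implies $\varphi(c)\subseteq\varphi(d)$, because $c+d=d$.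

All failures of the FRP below are obtained in the same way. Let $S_0\subseteq S$ and let $\mathcal A$ be a finite $S$-algebra of relations. Then $\mathcal A\in R(S)$, and a representation of $\mathcal A$ is also a representation of its $S_0$-reduct. So if the $S_0$-reduct has no representation over a finite base, the FRP fails for $S$.

Finiteness of the base will be exploited through pigeonhole arguments and the following lemma. A relation $E$ on $B$ is \emph{serial} if every $w\in B$ has some $z\in B$ with $w\,E\,z$. A point $t\in B$ is \emph{terminal} for $E$ if $t\,E\,t'$ implies $t'\,E\,t$ for all $t'\in B$.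

\begin{lemma}\label{lem:terminal}
Let $E$ be a transitive serial relation on a finite nonempty set $B$, and let $T$ be the set of terminal points.
\begin{itemize}
\item[(i)] For every $w\in B$ there is $t\in T$ with $w\,E\,t$. In particular $T\neq\emptyset$.
\item[(ii)] The restriction of $E$ to $T$ is an equivalence relation.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Put $f(w)=\{z\in B:w\,E\,z\}$, a nonempty finite set. By transitivity, $z\in f(w)$ implies $f(z)\subseteq f(w)$. Given $w$, choose $z\in f(w)$ with $|f(z)|$ minimal. Every $z'\in f(z)$ lies in $f(w)$ and has $f(z')\subseteq f(z)$, so $f(z')=f(z)$ by minimality. Take $t\in f(z)$. Then $w\,E\,t$. If $t\,E\,t'$, then $t'\in f(t)=f(z)$, hence $f(t')=f(z)\ni t$, that is, $t'\,E\,t$. So $t\in T$.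

(ii) Symmetry on $T$ is the definition of terminal, and transitivity is inherited. For $t\in T$, seriality gives $t\,E\,t'$, terminality gives $t'\,E\,t$, and transitivity gives $t\,E\,t$.
\end{proof}

The order $<$ on $\mathbb Q$ is transitive and serial and has no terminal point, so finiteness cannot be dropped.

\section{The point algebra: meet and negation}\label{sec:point}

Let $\ell$, $e$, $g$ be the relations $<$, $=$, $>$ on $\mathbb Q$, and let $\mathfrak P$ be the set of the eight unions of subsets of $\{\ell,e,g\}$, with unit $W=\mathbb Q^2$. The three relations partition $\mathbb Q^2$, so $\mathfrak P$ is closed under $+,\cdot,-$ and contains $0$, $1$ and $1'=e$; also $\ell^\smile=g$. Density gives $\ell\ell=\ell$ and $gg=g$, the absence of endpoints gives $\ell g=g\ell=1$, and $e$ is neutral. By distributivity $\mathfrak P$ is closed under composition, so it is a $\Sigma_{RA}$-algebra of relations.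

If all of $;,\cdot,0,1'$ are available, the argument from the introduction is short. In a representation over a finite base $Z$, take $x\xrightarrow{\ell}y$ and factor $\ell=\ell^{m}$ with $m=|Z|$. Two of the $m+1$ points on the resulting path coincide, so $z\xrightarrow{\ell}z$ for some $z$, and $(z,z)\in\varphi(\ell)\cap\varphi(e)=\varphi(0)=\emptyset$. The work in the next proposition is to do without the constants: $\varphi(e)$ may differ from the identity, and $\varphi(0)$ is not known to be empty.

\begin{proposition}\label{prop:point}
Neither the $\{;,\cdot\}$-reduct nor the $\{;,-\}$-reduct of $\mathfrak P$ has a representation over a finite base. Hence the FRP fails for every $S$ containing $\{;,\cdot\}$ or $\{;,-\}$.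
\end{proposition}

\begin{proof}
Let $\varphi$ be a representation over a finite base $Z$ with unit $W$.

\emph{Meet.} We have $\varphi(0)=\varphi(0\cdot\ell)\subseteq\varphi(\ell)$, so by injectivity there is $(x,y)\in\varphi(\ell)\setminus\varphi(0)$. A loop of $\varphi(\ell)$ need not lie in $\varphi(e)$, so we insert $e$-arrows into the path. Let $m=|Z|$. Since $\ell=\ell(e\ell)^m$, factoring gives
\[
x=p_0\xrightarrow{\ell}q_0\xrightarrow{e}p_1\xrightarrow{\ell}q_1\xrightarrow{e}\cdots\xrightarrow{e}p_m\xrightarrow{\ell}q_m=y .
\]
Every segment from some $p_i$ to some $q_j$ with $i\le j$ composes to an $\ell$-arrow. Among the $m+1$ points $q_0,\dots,q_m$ two coincide, say $q_i=q_j$ with $i<j$. Then $p_{i+1}\xrightarrow{\ell}q_j=q_i$, so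
\[
q_i\xrightarrow{e}p_{i+1}\xrightarrow{\ell}q_i\xrightarrow{e}p_{i+1},
\]
and $(q_i,p_{i+1})\in\varphi(e\ell e)=\varphi(\ell)$. Hence $(q_i,p_{i+1})\in\varphi(\ell)\cap\varphi(e)=\varphi(\ell\cdot e)=\varphi(0)$. Now $x\xrightarrow{\ell}q_i\xrightarrow{0}p_{i+1}\xrightarrow{\ell}y$ gives $(x,y)\in\varphi(\ell0\ell)=\varphi(0)$, contrary to the choice of $(x,y)$.

\emph{Negation.} Here $\varphi(1)=\varphi(-0)=W\setminus\varphi(0)$. We first show $\varphi(0)=\emptyset$. Suppose $x\xrightarrow{0}y$, and let $K$ be the $W$-class of $x$ and $y$. Every pair in $K^2$ lies in $\varphi(0)\cup\varphi(1)$. For $p,q\in K$ this gives $p\xrightarrow{c}x\xrightarrow{0}y\xrightarrow{d}q$ with $c,d\in\{0,1\}$, and $c0d=0$. So $K^2\subseteq\varphi(0)$ and $K^2\cap\varphi(1)=\emptyset$. But $0=0;1$, so $x\xrightarrow{0}z\xrightarrow{1}y$ for some $z$, and $(z,y)\in K^2\cap\varphi(1)$. This contradiction shows $\varphi(0)=\emptyset$ and $\varphi(1)=W\supseteq\mathrm{id}_Z$.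

The element $-\ell$ is $\ge$, and $\ell(-\ell)=1$ because any two rationals have a strict upper bound. So every $z\in Z$ has some $w$ with $z\xrightarrow{\ell}w\xrightarrow{-\ell}z$. In particular $\varphi(\ell)$ is serial; it is transitive since $\ell\ell=\ell$; and $Z\ne\emptyset$ since $\varphi$ is injective. By Lemma~\ref{lem:terminal} there is a terminal point $z$ for $\varphi(\ell)$. With $w$ as above, terminality gives $w\xrightarrow{\ell}z$, while $w\xrightarrow{-\ell}z$. This is impossible, as $\varphi(-\ell)=W\setminus\varphi(\ell)$.
\end{proof}

\begin{example}\label{ex:three}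
The $\{+,;,\smile,0,1,1'\}$-reduct of $\mathfrak P$ has a representation on $Z=\{z_1,z_2,z_3\}$. Send the negative rationals to $z_1$, zero to $z_2$, the positive rationals to $z_3$, and let $\varphi(c)$ be the image of $c$. Then $\varphi$ preserves $+,\smile,0,1,1'$, and
\[
L=\varphi(\ell)=\{(z_i,z_j):i<j\}\cup\{(z_1,z_1),(z_3,z_3)\}.
\]
Every pair in $L$ starts at $z_1$ or ends at $z_3$, where $L$ has a loop, so $L\subseteq LL$. Conversely, $LL$ consists of pairs $(z_i,z_j)$ with $i\le j$; the only such pair outside $L$ is $(z_2,z_2)$, and $z_2\,L\,z_k\,L\,z_2$ would force $k=2$. So $LL=L$, and $L^\smile L^\smile=L^\smile$. All points are $L$-related to $z_3$, and $z_1$ is $L$-related to all points, so $LL^\smile=L^\smile L=Z^2$. By distributivity $\varphi$ preserves composition. It is injective because each of the pairs $(z_1,z_2)$, $(z_2,z_2)$, $(z_2,z_1)$ lies in exactly one of $\varphi(\ell)$, $\varphi(e)$, $\varphi(g)$, in this order. Meet is not preserved: $L\cap\mathrm{id}_Z\neq\emptyset$.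
\end{example}

So for join a different mechanism is needed. We replace ``no loops'' by a counting argument.

\section{The algebra $\mathcal A$}\label{sec:algebra}

\subsection{One fiber}\label{sec:onefiber}

Let $V$ be a countably infinite set and $\sigma:V\times\{1,2\}\to V$ a bijection. For $a=1,2$ let $s_a=\{(v,\sigma(v,a)):v\in V\}$ and $t_a=s_a^\smile$. A pair $(v,v')$ lies in $s_at_b$ exactly when $\sigma(v,a)=\sigma(v',b)$, so
\begin{equation}\label{eq:hotel}
s_at_a=\mathrm{id}_V,\qquad s_1t_2=s_2t_1=\emptyset .
\end{equation}
Suppose that $\varphi$ sends these relations to relations on a finite nonempty set $Z$ and preserves composition, converse, the identity and the empty relation. Since $\varphi(s_a)\varphi(t_a)=\mathrm{id}_Z$, each $z\in Z$ has an $s_a$-successor; choose one and call it $f(z,a)$. If $f(z,a)=f(z',b)=w$, then $z\xrightarrow{s_a}w\xrightarrow{t_b}z'$, and \eqref{eq:hotel} forces $a=b$ and $z=z'$. So $f:Z\times\{1,2\}\to Z$ is injective and $2|Z|\le|Z|$, which is absurd.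

This is the whole counting idea, but the example has two defects. First, it is not finite: $s_1$ is an injective function that is not onto, so the ranges of its powers strictly decrease and the powers are pairwise distinct. Second, the argument uses $\smile$, $1'$ and $0$. The first defect is repaired in this section and the second in Section~\ref{sec:nofinite}.

\subsection{Many fibers}

We want $s_1s_1$ to be a relation that is already on the list, and the cheapest choice is the full relation. A function cannot have this property. We therefore take infinitely many copies of $V$ and let $s_a$ be a function from each copy to each copy; a product $s_as_b$ can then be made full by passing through different intermediate copies. The price is that \eqref{eq:hotel} survives only inside a copy.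

Let $I=V=\mathbb N$ and $X=I\times V$. The sets $\{i\}\times V$ are the \emph{fibers}. Let $\sigma_{ij}:V\times\{1,2\}\to V$ be bijections ($i,j\in I$), and put $V^a_{ij}=\sigma_{ij}(V\times\{a\})$, so that $V$ is the disjoint union of $V^1_{ij}$ and $V^2_{ij}$. With $1=X\times X$ and $a\in\{1,2\}$, define
\begin{align*}
e&=\mathrm{id}_X, & n&=1\setminus e,\\
\kappa&=\{((i,v),(i,v')):i\in I,\ v,v'\in V\}, & u&=1\setminus\kappa,\\
s_a&=\{((i,v),(j,\sigma_{ij}(v,a))):i,j\in I,\ v\in V\}, & t_a&=s_a^\smile,\\
h_a&=\{((i,v),(j,w)):i,j\in I,\ v\in V,\ w\in V^a_{ij}\}.
\end{align*}
Thus $\kappa$ means ``same fiber'', $u$ means ``different fibers'', and every point has exactly one $s_a$-successor in each fiber. The relations $n$ and $h_a$ are included because they arise as products. The bijections are to be chosen generically: every configuration that their injectivity does not forbid should occur. Five instances suffice.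

\begin{lemma}\label{lem:generic}
The bijections $\sigma_{ij}$ can be chosen so that the following hold for all $i,i'\in I$, all $v,v',w,w'\in V$ and all $a,b\in\{1,2\}$.
\begin{itemize}
\item[(C1)] There is $j\neq i'$ with $w,w'\in V^a_{ji}$.
\item[(C2)] There is $j$ with $\sigma_{ji'}(\sigma_{ij}(v,a),b)=w$.
\item[(C3)] If $i\neq i'$, there is $j$ with $\sigma_{ij}(v,a)=\sigma_{i'j}(v',b)$.
\item[(C4)] If $i\neq i'$, there are $j,p$ with $\sigma_{ji}(p,a)=w$ and $\sigma_{ji'}(p,b)=w'$.
\item[(C5)] If $w\neq w'$, there are $j,p$ with $\sigma_{ji}(p,1)=w$ and $\sigma_{ji}(p,2)=w'$.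
\end{itemize}
\end{lemma}

\begin{proof}
A \emph{task} is one of the five conditions together with values of its parameters that satisfy its hypothesis. There are countably many tasks; enumerate them. Each task will be carried out in a fiber reserved for it. Inductively assign to the task $\tau$ an index $j_\tau\in I$ larger than the indices $i,i'$ occurring in $\tau$ and larger than all indices assigned before. With $j=j_\tau$, the task prescribes the following values:
\begin{itemize}
\item[(C1)] $\sigma_{ji}(0,a)=w$, and also $\sigma_{ji}(1,a)=w'$ if $w\neq w'$;
\item[(C2)] $\sigma_{ij}(v,a)=0$ and $\sigma_{ji'}(0,b)=w$;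
\item[(C3)] $\sigma_{ij}(v,a)=0$ and $\sigma_{i'j}(v',b)=0$;
\item[(C4)] $\sigma_{ji}(0,a)=w$ and $\sigma_{ji'}(0,b)=w'$;
\item[(C5)] $\sigma_{ji}(0,1)=w$ and $\sigma_{ji}(0,2)=w'$.
\end{itemize}
Each prescription of $\tau$ concerns a map $\sigma_{kk'}$ with $k\ne k'$ and $\max(k,k')=j_\tau$. The indices $j_\tau$ are distinct, so each map receives prescriptions from at most one task. In (C2)--(C4) the two prescriptions concern different maps: in (C2) because $i<j$, in (C3) and (C4) because $i\neq i'$. In (C1) and (C5) two prescriptions on the same map have different arguments and different values. So on each $\sigma_{kk'}$ the prescriptions form a partial injection with at most two values. A finite partial injection between countably infinite sets extends to a bijection, since the complements of its domain and range are again countably infinite. Any choice of such extensions satisfies all tasks.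
\end{proof}

Fix bijections as in Lemma~\ref{lem:generic}. Let
\[
\Gamma=\{e,\kappa,u,n,s_1,s_2,h_1,h_2,t_1,t_2,h_1^\smile,h_2^\smile\},
\]
and let $\mathcal A$ be the set of all unions of subsets of $\Gamma$. It has at most $2^{12}$ elements, contains $\emptyset$, $1'=e$ and $1=\kappa\cup u$, and is closed under $+$. It is closed under $\smile$ because $\Gamma$ is; note that $e,\kappa,u,n$ are symmetric.

\begin{lemma}\label{lem:table}
The products of members of $\Gamma\setminus\{e\}$ are given by the following table, which lists (row)(column). An entry $c\mid d$ means $c$ if $a=b$ and $d$ if $a\neq b$.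
\[
\begin{array}{c|ccc|cc|cc}
 & \kappa & u & n & s_b & h_b & t_b & h_b^\smile\\ \hline
\kappa & \kappa & u & 1 & h_b & h_b & 1 & 1\\
u & u & 1 & 1 & 1 & 1 & 1 & 1\\
n & 1 & 1 & 1 & 1 & 1 & 1 & 1\\ \hline
s_a & 1 & 1 & 1 & 1 & 1 & e\cup u\mid u & 1\mid u\\
h_a & 1 & 1 & 1 & 1 & 1 & 1\mid u & 1\mid u\\ \hline
t_a & h_a^\smile & 1 & 1 & e\cup u\mid n & 1\mid n & 1 & 1\\
h_a^\smile & h_a^\smile & 1 & 1 & 1\mid n & 1\mid n & 1 & 1
\end{array}
\]
Consequently $\mathcal A$ is closed under composition.
\end{lemma}

\begin{proof}
We go through the nine blocks and use monotonicity with the inclusions $e\subseteq\kappa$, $u\subseteq n$, $s_a\subseteq h_a$.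

\emph{Top left.} $\kappa$ is an equivalence relation, so $\kappa\kappa=\kappa$. A $\kappa$-step does not change the fiber and $e\subseteq\kappa$, so $\kappa u=u\kappa=u$. Any two points are joined by two $u$-steps through a fiber containing neither, so $uu=1$, and then $un=nu=nn=1$. Next, $n\kappa\supseteq u\kappa=u$, and for two points $(i,v),(i,v')$ of one fiber any $v''\neq v$ gives $(i,v)\,n\,(i,v'')\,\kappa\,(i,v')$. So $n\kappa=1$, and $\kappa n=(n\kappa)^\smile=1$.

\emph{Top middle.} The pair $((i,v),(j,w))$ lies in $\kappa s_b$ if and only if $w=\sigma_{ij}(v',b)$ for some $v'$, so $\kappa s_b=h_b$ and $\kappa h_b=\kappa\kappa s_b=h_b$. Given $(i',v)$ and $(i,w)$, condition (C1) yields $j\neq i'$ and $p$ with $\sigma_{ji}(p,b)=w$, so $(i',v)\,u\,(j,p)\,s_b\,(i,w)$. Thus $us_b=1$, and $uh_b$, $ns_b$, $nh_b$ contain $us_b$.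

\emph{Middle left.} Every point has an $s_a$-successor in the fiber of any given point and one in another fiber, so $s_a\kappa=s_au=1$. The other four products contain one of these.

\emph{Center.} Condition (C2) says $s_as_b=1$, and the other three products contain $s_as_b$.

\emph{Middle right.} The pair $((i,v),(i',v'))$ lies in $s_at_b$ if and only if $\sigma_{ij}(v,a)=\sigma_{i'j}(v',b)$ for some $j$. For $i\neq i'$ this holds by (C3). For $i=i'$ it holds if and only if $(v,a)=(v',b)$, by injectivity. So $s_at_a=e\cup u$, and $s_at_b=u$ for $a\ne b$. Since $h_a=\kappa s_a$ and $h_b^\smile=t_b\kappa$, the other three products are $s_at_b\kappa$, $\kappa s_at_b$ and $\kappa s_at_b\kappa$. They equal $\kappa\cup u=1$ if $a=b$ and $u$ if $a\neq b$.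

\emph{Bottom middle.} The pair $((i,w),(i',w'))$ lies in $t_as_b$ if and only if $\sigma_{ji}(p,a)=w$ and $\sigma_{ji'}(p,b)=w'$ for some $j,p$. For $i\neq i'$ this holds by (C4). Let $i=i'$. If $a=b$, it forces $w=w'$, and for $w=w'$ it holds by (C1); so $t_as_a=e\cup u$. If $a\neq b$, it forces $w\neq w'$ by injectivity, and for $w\neq w'$ it holds by (C5), applied to $(w,w')$ if $a=1$ and to $(w',w)$ if $a=2$; so $t_as_b=n$. The products $t_ah_b$, $h_a^\smile s_b$ and $h_a^\smile h_b$ all equal $t_a\kappa s_b$, which relates $(i,w)$ to $(i',w')$ if and only if $w\in V^a_{ji}$ and $w'\in V^b_{ji'}$ for some $j$. If $a=b$, it contains $t_as_a\supseteq u$, and it contains $\kappa$ by (C1), so it is $1$. If $a\neq b$, it contains $t_as_b=n$ and is disjoint from $e$ because $V^1_{ji}\cap V^2_{ji}=\emptyset$, so it is $n$.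

\emph{Top right, bottom left, bottom right.} These are the converses of the middle left, top middle and center blocks; for example $\kappa t_b=(s_b\kappa)^\smile=1$ and $t_a\kappa=(\kappa s_a)^\smile=h_a^\smile$.

All entries lie in $\mathcal A$ and $e$ is neutral, so $\mathcal A$ is closed under composition by distributivity.
\end{proof}

So $\mathcal A$, over the base $X$ with unit $X\times X$, is a finite $S$-algebra of relations for every $S\subseteq\{+,;,\smile,0,1,1'\}$. The next section uses only that $e$ is neutral and the following equations:
\begin{gather}
\kappa\kappa=\kappa,\qquad \kappa u\kappa=u,\label{eq:ku}\\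
s_a\kappa=1,\qquad \kappa t_a=1,\qquad t_1\kappa+t_2\kappa=1,\label{eq:exist}\\
s_at_a=t_as_a=e+u,\qquad s_at_b=u\quad(a\neq b).\label{eq:unique}
\end{gather}
All are read off the table except the last one in \eqref{eq:exist}, which is the converse of $h_1\cup h_2=1$. That equation holds because $V^1_{ij}\cup V^2_{ij}=V$, and it is the only place where the surjectivity of the $\sigma_{ij}$ enters. The equations \eqref{eq:unique} for $s_at_b$ are \eqref{eq:hotel} up to the error term $u$.

\section{No finite base for join and composition}\label{sec:nofinite}

\begin{proposition}\label{prop:collapse}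
Let $Z$ be a finite set and let $\varphi$ be a map from $\mathcal A$ to relations on $Z$ that preserves $+$ and $;$. Then $\varphi(\kappa)\subseteq\varphi(u)$.
\end{proposition}

For the rest of the proof, fix such a $\varphi$ and suppose that $(x,y)\in\varphi(\kappa)\setminus\varphi(u)$. The symbols $e$ and $t_a$ are now only names of elements of $\mathcal A$: nothing says that $\varphi(e)$ is the identity or that $\varphi(t_a)$ is the converse of $\varphi(s_a)$.

\subsection{A region free of $u$}

The counting argument needs a set on which the error term $u$ vanishes. Put
\[
L=\{z\in Z:x\xrightarrow{\kappa}z\},\qquad R=\{z\in Z:z\xrightarrow{\kappa}y\},\qquad B=L\cap R .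
\]
Factoring $x\xrightarrow{\kappa}y$ through $\kappa=\kappa\kappa$ shows $B\neq\emptyset$. In the original representation on $X$, the three sets equal the fiber of $x$ and $y$; in general $B$ plays the role of a fiber.

\begin{lemma}\label{lem:nou}
Let $z\in L$ and $z'\in R$. Then $(z,z')\notin\varphi(u)$. If $z\xrightarrow{e+u}z'$, then $z\xrightarrow{e}z'$ and $z'\in B$.
\end{lemma}

\begin{proof}
If $z\xrightarrow{u}z'$, then $x\xrightarrow{\kappa}z\xrightarrow{u}z'\xrightarrow{\kappa}y$, so $(x,y)\in\varphi(\kappa u\kappa)=\varphi(u)$ by \eqref{eq:ku}, which is false. Hence $z\xrightarrow{e+u}z'$ implies $z\xrightarrow{e}z'$, and then $x\xrightarrow{\kappa}z\xrightarrow{e}z'$ and $\kappa e=\kappa$ give $z'\in L$.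
\end{proof}

Next, points of $B$ need $s_a$-successors in $B$. The equation $s_a\kappa=1$ yields a successor in $R$ only. To place it in $L$ we link it to a point of $L$ by a path of type $t_as_a$.

\begin{lemma}\label{lem:forward}
For $z\in B$ and $a\in\{1,2\}$ there is $w\in B$ with $z\xrightarrow{s_a}w$.
\end{lemma}

\begin{proof}
By \eqref{eq:exist}, $\kappa\subseteq s_a\kappa$ and $\kappa\subseteq\kappa t_a$. Factoring $z\xrightarrow{\kappa}y$ and $x\xrightarrow{\kappa}z$ accordingly gives points $w$ and $w_0$ with
\[
x\xrightarrow{\kappa}w_0\xrightarrow{t_a}z\xrightarrow{s_a}w\xrightarrow{\kappa}y .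
\]
So $w_0\in L$, $w\in R$, and $w_0\xrightarrow{e+u}w$ by \eqref{eq:unique}. Lemma~\ref{lem:nou} gives $w\in B$.
\end{proof}

If $\varphi$ happens to preserve converse and identity, the proof ends here as in Section~\ref{sec:onefiber}. Choose $f(z,a)\in B$ with $z\xrightarrow{s_a}f(z,a)$. If $f(z,a)=f(z',b)=w$, then $z\xrightarrow{s_a}w\xrightarrow{t_b}z'$. By \eqref{eq:unique} and Lemma~\ref{lem:nou}, $a=b$ and $z\xrightarrow{e}z'$, that is, $z=z'$. So $2|B|\le|B|$, although $B$ is finite and nonempty. Two things remain: to obtain the arrow $w\xrightarrow{t_b}z'$ without converse, and to count when $\varphi(e)$ is not equality.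

\subsection{A substitute for converse}

An arrow $z\xrightarrow{s_a}w$ cannot simply be reversed. The last equation of \eqref{eq:exist} provides some $t$-arrow out of $w$, and \eqref{eq:unique} shows that it has the right index and returns to $z$ up to $e$.

\begin{lemma}\label{lem:return}
If $z,w\in B$ and $z\xrightarrow{s_a}w$, then there is $z'\in B$ with $w\xrightarrow{t_a}z'$ and $z\xrightarrow{e}z'$.
\end{lemma}

\begin{proof}
Since $w\xrightarrow{\kappa}y$ and $\kappa\subseteq t_1\kappa+t_2\kappa$, there are $b\in\{1,2\}$ and $z'$ with $w\xrightarrow{t_b}z'\xrightarrow{\kappa}y$. Then $z'\in R$ and $z\xrightarrow{s_at_b}z'$. If $b\neq a$, then $z\xrightarrow{u}z'$, contrary to Lemma~\ref{lem:nou}. So $b=a$ and $z\xrightarrow{e+u}z'$, and Lemma~\ref{lem:nou} gives $z\xrightarrow{e}z'$ and $z'\in B$.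
\end{proof}

\subsection{A substitute for identity}

A map that preserves $+$ and $;$ may send a neutral element to a relation that is far from equality: the algebra $\{\emptyset,\mathrm{id}\}$ on one point is also represented by $\emptyset$ and $\le$ on a two-element chain. In particular $z\xrightarrow{e}z'$ in Lemma~\ref{lem:return} points in the wrong direction for concluding $w\xrightarrow{t_a}z$. At terminal points the direction can be reversed.

Let $E=\varphi(e)\cap B^2$. It is transitive because $ee=e$, and it is serial by Lemmas~\ref{lem:forward} and~\ref{lem:return}. Let $T\subseteq B$ be the set of terminal points of $E$. By Lemma~\ref{lem:terminal}, $T\neq\emptyset$ and $E$ is an equivalence relation on $T$.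

\begin{lemma}\label{lem:both}
For $p\in T$ and $a\in\{1,2\}$ there is $q\in T$ with $p\xrightarrow{s_a}q$ and $q\xrightarrow{t_a}p$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:forward} gives $w\in B$ with $p\xrightarrow{s_a}w$, and Lemma~\ref{lem:terminal}(i) gives $q\in T$ with $w\xrightarrow{e}q$. Since $s_ae=s_a$, we get $p\xrightarrow{s_a}q$. Lemma~\ref{lem:return} gives $z'\in B$ with $q\xrightarrow{t_a}z'$ and $p\xrightarrow{e}z'$. As $p$ is terminal, $z'\xrightarrow{e}p$, and $t_ae=t_a$ gives $q\xrightarrow{t_a}p$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:collapse}]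
Let $N$ be the number of $E$-classes in $T$, so $1\le N<\infty$, and let $P\subseteq T$ contain one point from each class. For $p\in P$ and $a\in\{1,2\}$ let $f(p,a)\in T$ be a point $q$ as in Lemma~\ref{lem:both}. Suppose that $f(p,a)$ and $f(p',b)$ lie in the same class. Then
\[
p\xrightarrow{s_a}f(p,a)\xrightarrow{e}f(p',b)\xrightarrow{t_b}p',
\]
so $p\xrightarrow{s_at_b}p'$. If $a\neq b$, this is a $u$-arrow between points of $B$, contrary to Lemma~\ref{lem:nou}. So $a=b$ and $p\xrightarrow{e+u}p'$, hence $p\,E\,p'$ by Lemma~\ref{lem:nou}, hence $p=p'$. The $2N$ points $f(p,a)$ therefore lie in pairwise different classes, and $2N\le N$. This contradicts $1\le N<\infty$, so no pair $(x,y)\in\varphi(\kappa)\setminus\varphi(u)$ exists.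
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The closure properties of $\mathcal A$ were established in Section~\ref{sec:algebra}. Let $\varphi$ be a representation of the $\{+,;\}$-reduct over a finite base. By Proposition~\ref{prop:collapse}, $\varphi(1)=\varphi(\kappa)\cup\varphi(u)=\varphi(u)$, while $1\neq u$. This contradicts injectivity. The last statement follows by the reduct argument of Section~\ref{sec:prelim}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
If $S$ contains $\cdot$ or $-$, apply Proposition~\ref{prop:point}. Otherwise $\{+,;\}\subseteq S\subseteq\{+,;,\smile,0,1,1'\}$, and Theorem~\ref{thm:main} applies.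
\end{proof}

\begin{remark}
Finiteness of $Z$ is used in Lemma~\ref{lem:terminal} and in the final count; the inclusion map of $\mathcal A$ into relations on $X$ shows that Proposition~\ref{prop:collapse} fails without it. Injectivity is used only to pass from the proposition to the theorem, and non-injective maps to finite bases exist: on a one-point base send $\emptyset$ to $\emptyset$ and all other elements to the full relation, noting that no entry of the table in Lemma~\ref{lem:table} is empty. Join is used for monotonicity and for the case distinctions $e+u$ and $t_1\kappa+t_2\kappa$. It cannot be dropped: by Theorem~\ref{thm:class}(c), the $\{;,0,1,1'\}$-reduct of $\mathcal A$ has a finite representation.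
\end{remark}

\section{Signatures with the finite representation property}\label{sec:positive}

\subsection{Without composition}\label{sec:nocomp}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
Let $;\notin S$ and let $\varphi$ represent a finite $S$-structure $\mathcal B$ over $(X,W)$. For each two elements $c\neq d$ of $\mathcal B$ pick a pair in the symmetric difference $\varphi(c)\triangle\varphi(d)$, and let $Y$ be the finite set of all coordinates of these pairs. Put $\psi(c)=\varphi(c)\cap Y^2$, with base $Y$ and unit $W\cap Y^2$, an equivalence relation on $Y$. Intersection with $Y^2$ commutes with union, intersection and converse, sends $\emptyset$, $W$, $\mathrm{id}_X$ to $\emptyset$, $W\cap Y^2$, $\mathrm{id}_Y$, and satisfies $(W\setminus R)\cap Y^2=(W\cap Y^2)\setminus(R\cap Y^2)$. So $\psi$ preserves all operations in $S$, and it is injective by the choice of $Y$.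
\end{proof}

\subsection{Composition and constants}

Cayley's map represents every element by a function, so it cannot send an element to the full relation on a base with two or more points. We look for a finite representation that respects $0$, $1$ and $1'$ at once. A relation $c$ on a set $K$ acts on subsets $U\subseteq K$ by
\[
\langle c\rangle U=\{x\in K:x\,c\,y\text{ for some }y\in U\}.
\]
The map $\langle c\rangle$ is monotone and fixes $\emptyset$, and
\[
\langle cd\rangle=\langle c\rangle\circ\langle d\rangle,\qquad\langle\mathrm{id}_K\rangle U=U,\qquad\langle\emptyset\rangle U=\emptyset,\qquad\langle K^2\rangle U=K\ \ (U\neq\emptyset).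
\]
On a family of nonempty subsets there are two natural ways to turn $c$ into a relation: relate $U$ to $U'$ if $U=\langle c\rangle U'$, or if $U\subseteq\langle c\rangle U'$. The first sends $\mathrm{id}_K$ to the identity but $K^2$ only to the pairs $(K,U')$. The second sends $K^2$ to the full relation but $\mathrm{id}_K$ to inclusion. We use the first for invertible elements and the second for all others. This is consistent with products because of a fact about finite monoids: \emph{$cd$ is invertible if and only if both $c$ and $d$ are.} Indeed, if $pq=1$ in a finite monoid, then $r\mapsto qr$ is injective, hence onto, so $qr=1$ for some $r$, and $p=pqr=r$; thus one-sided inverses are two-sided. If $cd$ is invertible, then $c$ has the right inverse $d(cd)^{-1}$ and $d$ has the left inverse $(cd)^{-1}c$. The other implication holds in every monoid.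

\begin{lemma}\label{lem:square}
Let $K\neq\emptyset$ and let $\mathcal B$ be a finite set of relations on $K$ that is closed under composition and contains $\emptyset$, $\mathrm{id}_K$ and $K^2$. Then there are a finite set $F\neq\emptyset$ and an injective map $\psi$ from $\mathcal B$ to relations on $F$ that preserves composition and satisfies $\psi(\emptyset)=\emptyset$, $\psi(\mathrm{id}_K)=\mathrm{id}_F$, $\psi(K^2)=F^2$.
\end{lemma}

\begin{proof}
If $|K|=1$, take $F=K$ and $\psi(c)=c$. Let $|K|\ge2$. In the finite monoid $\mathcal B$, neither $\emptyset$ nor $K^2$ is invertible: $\emptyset d=\emptyset$, and $K^2d$ is the product of $K$ with the range of $d$, which is not $\mathrm{id}_K$ when $|K|\geq2$. If $c$ is invertible, then $\langle c\rangle$ and $\langle c^{-1}\rangle$ are mutually inverse monotone maps fixing $\emptyset$. Hence $\langle c\rangle$ sends nonempty sets to nonempty sets, and $Q\subseteq Q'$ holds if and only if $\langle c\rangle Q\subseteq\langle c\rangle Q'$.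

For each two elements $c\neq d$ of $\mathcal B$ pick a pair in $c\triangle d$, and let $Y$ be the finite nonempty set of second coordinates of these pairs. Put
\[
F=\{\langle c\rangle\{y\}:c\in\mathcal B,\ y\in Y\}\setminus\{\emptyset\}.
\]
This set is finite and contains $\{y\}$ for $y\in Y$. If $U\in F$, $c\in\mathcal B$ and $\langle c\rangle U\neq\emptyset$, then $\langle c\rangle U\in F$. Define
\[
\psi(c)=\begin{cases}\{(U,U')\in F^2:U=\langle c\rangle U'\}&\text{if $c$ is invertible,}\\[2pt] \{(U,U')\in F^2:U\subseteq\langle c\rangle U'\}&\text{otherwise.}\end{cases}
\]
We show $\psi(c)\psi(d)=\psi(cd)$. Let $U,U'\in F$.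

\emph{Neither $c$ nor $d$ is invertible.} Then $cd$ is not invertible. If $U\subseteq\langle c\rangle Q$ and $Q\subseteq\langle d\rangle U'$, then $U\subseteq\langle c\rangle\langle d\rangle U'=\langle cd\rangle U'$. Conversely, let $U\subseteq\langle c\rangle\langle d\rangle U'$. As $U\neq\emptyset$, the set $Q=\langle d\rangle U'$ is nonempty, so it lies in $F$, and $(U,Q)\in\psi(c)$, $(Q,U')\in\psi(d)$.

\emph{$d$ is invertible.} The only $Q$ with $(Q,U')\in\psi(d)$ is $Q=\langle d\rangle U'$, which is nonempty and so lies in $F$. Hence $(U,U')\in\psi(c)\psi(d)$ if and only if $U=\langle cd\rangle U'$ when $c$ is invertible, and if and only if $U\subseteq\langle cd\rangle U'$ when $c$ is not. Since $cd$ is invertible exactly when $c$ is, this is the condition $(U,U')\in\psi(cd)$.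

\emph{$c$ is invertible and $d$ is not.} The only $Q$ with $(U,Q)\in\psi(c)$ is $Q=\langle c^{-1}\rangle U$, which is nonempty and so lies in $F$. The condition $Q\subseteq\langle d\rangle U'$ is equivalent to $U=\langle c\rangle Q\subseteq\langle cd\rangle U'$, which is the condition $(U,U')\in\psi(cd)$ because $cd$ is not invertible.

For the constants: $\psi(\emptyset)=\emptyset$ because the members of $F$ are nonempty; $\psi(K^2)=F^2$ because $\langle K^2\rangle U'=K$; and $\psi(\mathrm{id}_K)=\mathrm{id}_F$ because $\mathrm{id}_K$ is invertible. For injectivity, let $c\neq d$ and let $(x,y)$ be the chosen pair, say $(x,y)\in c\setminus d$. The set $U=\langle c\rangle\{y\}$ contains $x$, so $U\in F$ and $(U,\{y\})\in\psi(c)$ under either clause of the definition. But $x\notin\langle d\rangle\{y\}$, so $U\not\subseteq\langle d\rangle\{y\}$ and $(U,\{y\})\notin\psi(d)$.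
\end{proof}

The lemma assumes a unit with one class and the presence of all three constants. The general case reduces to it class by class.

\begin{proof}[Proof of Theorem~\ref{thm:class}(c)]
Let $\{;\}\subseteq S\subseteq\{;,0,1,1'\}$ and let $\mathcal C$ be a finite $S$-algebra of relations over $(X,W)$. For each two elements $c\neq d$ of $\mathcal C$ pick a pair in $c\triangle d$ and the $W$-class containing its coordinates. Let $\mathcal K$ be the finite set of these classes.

Fix $K\in\mathcal K$. The map $c\mapsto c\cap K^2$ preserves composition: if $x\,c\,y\,d\,z$ with $x,z\in K$, then $(x,y)\in W$, so the witness $y$ lies in $K$. Hence $M=\{c\cap K^2:c\in\mathcal C\}\cup\{\mathrm{id}_K\}$ is a finite monoid of relations on $K$. To adjoin the other two constants, put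
\[
\mathcal B_K=M\cup\{\emptyset\}\cup\{pK^2q:p,q\in M\}.
\]
This set is finite and contains $\emptyset$, $\mathrm{id}_K$, $K^2$. It is closed under composition: for $r\in M$ we have $r(pK^2q)=(rp)K^2q$ and $(pK^2q)r=pK^2(qr)$, and since $K^2rK^2$ is $K^2$ for $r\neq\emptyset$ and $\emptyset$ for $r=\emptyset$, the product $(pK^2q)(p'K^2q')$ equals $pK^2q'$ or $\emptyset$. Lemma~\ref{lem:square} gives a map $\psi_K$ into relations on a finite set $F_K$.

Take the sets $F_K$ pairwise disjoint. On the finite base $F=\bigcup_{K\in\mathcal K}F_K$ with unit $W'=\bigcup_{K\in\mathcal K}F_K^2$ define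
\[
\psi(c)=\bigcup_{K\in\mathcal K}\psi_K(c\cap K^2).
\]
A path of two arrows stays inside one $F_K$, so $\psi(c)\psi(d)=\bigcup_K\psi_K(c\cap K^2)\psi_K(d\cap K^2)=\psi(cd)$. The relations $\emptyset$, $W$, $\mathrm{id}_X$ restrict to $\emptyset$, $K^2$, $\mathrm{id}_K$, so those among them that are named in $S$ are sent to $\emptyset$, $W'$, $\mathrm{id}_F$. If $c\neq d$, then $c\cap K^2\neq d\cap K^2$ for the chosen class $K$, so $\psi(c)\cap F_K^2\neq\psi(d)\cap F_K^2$ by injectivity of $\psi_K$. Thus $\psi$ is a representation over a finite base.
\end{proof}

\begin{remark}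
The map $\psi$ of Lemma~\ref{lem:square} need not preserve converse, so this proof does not extend as it stands to the eight remaining signatures. Let $K=\{x,y\}$, let $\mathcal B$ be the set of all relations on $K$, and let $c=\{(x,x)\}$, which is symmetric and not invertible. The pair chosen for $c\neq\emptyset$ is $(x,x)$, so $\{x\}$ and $K=\langle K^2\rangle\{x\}$ lie in $F$. Since $\langle c\rangle K=\langle c\rangle\{x\}=\{x\}$, we have $(\{x\},K)\in\psi(c)$ and $(K,\{x\})\notin\psi(c)$, so $\psi(c)$ is not symmetric.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Semrl}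
Ja\v{s} \v{S}emrl, \emph{Finite Representation Property for Relation Algebra Reducts}, arXiv:2111.01213 (2021).

\end{thebibliography}
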